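# Free group factors as HT cores

## 1. Relative property H, rigid inclusions and cores

All von Neumann algebras are separable, that is, they act on separable Hilbert spaces. $M$ denotes a type II$_1$ factor with faithful normal trace $\tau$, and $\|x\|_2=\tau(x^*x)^{1/2}$. For $x\in M$ we write $\hat x$ for $x$ seen in $L^2(M)$, and $E_B$ for the trace-preserving conditional expectation onto a von Neumann subalgebra $B$. Group elements are identified with their canonical unitaries: we write $g$ or $\lambda_g$. Automorphisms of a II$_1$ factor preserve $\tau$ (the trace is unique), so they are isometric for $\|\cdot\|_2$.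

We first recall two constructions.

**Crossed products.** Let a countable group $\Gamma$ act on $N$ by trace-preserving automorphisms $\sigma_g$. The algebra $N\rtimes\Gamma$ is generated by $N$ and unitaries $u_g$ with $u_gxu_g^*=\sigma_g(x)$, and $\tau(xu_g)=0$ for $g\neq1$. Each element has a $\|\cdot\|_2$-convergent expansion $\sum_g x_gu_g$ with $x_g\in N$. The action is *outer* if no $\sigma_g$ with $g\ne1$ has the form $\mathrm{Ad}\,u$, $u\in\mathcal U(N)$. Example: $L(G)\rtimes\Gamma=L(G\rtimes\Gamma)$ when $\Gamma$ acts on the group $G$.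

**Free products.** Subalgebras $P_1,P_2,\dots$ of a tracial algebra are *free* if $\tau(x_1\cdots x_n)=0$ ($n\ge 1$) whenever all $x_j$ are centered ($\tau(x_j)=0$) and neighbors $x_j,x_{j+1}$ come from different $P_i$. If they also generate the algebra, it is their free product $P_1*P_2*\cdots$. Example: $L(G*H)=L(G)*L(H)$. Trace-preserving isomorphisms between the factors of two free products combine to an isomorphism of the free products. A unitary $a$ is a *Haar unitary* if $\tau(a^n)=0$ for $n\ne0$; then the algebra it generates is $L\langle a\rangle\cong L(\mathbb Z)$. If $N=A*D$ then, sorting alternating words by their first and last letters from $D$,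
$$L^2(N)\ominus L^2(A)\cong L^2(A)\otimes\mathcal K\otimes L^2(A)\qquad\text{as }A\text{-bimodules},$$
where $\mathcal K$ is spanned by the alternating words in centered letters that begin and end in $D$. This is a multiple of the *coarse bimodule* $L^2(A)\otimes L^2(A)$.

**Definition (regular map).** A completely positive map $\phi:M\to M$ is *regular* if $\phi(1)\le1$ and $\tau\circ\phi\le\tau$. It then induces a bounded operator $T_\phi$ on $L^2(M)$, $T_\phi(\hat x)=\widehat{\phi(x)}$.

**Example 1 (multipliers).** Let $M=N\rtimes\Gamma$, and let $\varphi(g)=\langle\pi(g)\zeta,\zeta\rangle$ be a positive definite function on $\Gamma$ with $\varphi(1)=1$. Put $\Phi_\varphi(\sum x_gu_g)=\sum\varphi(g)x_gu_g$. On $L^2(M)\otimes\mathcal H_\pi$ let $U(\xi u_g\otimes\zeta')=\xi u_g\otimes\pi(g)\zeta'$ for $\xi\in L^2(N)$. Then $U$ commutes with $x\otimes1$, $x\in N$, and $U(u_h\otimes1)U^*=u_h\otimes\pi(h)$. So $xu_g\mapsto xu_g\otimes\pi(g)$ extends to a normal $*$-homomorphism on $M$, and $\Phi_\varphi$ is its composition with the slice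 map $\mathrm{id}\otimes\langle\,\cdot\,\zeta,\zeta\rangle$. Hence $\Phi_\varphi$ is completely positive. It is unital, trace preserving (so regular), and $N$-bimodular since $y(xu_g)y'=yx\sigma_g(y')u_g$ for $y,y'\in N$.

**Definition (basic construction).** For $B\subset M$ let $e_B$ be the projection of $L^2(M)$ onto $L^2(B)$. The basic construction $\langle M,e_B\rangle$ is generated by $M$ and $e_B$; its canonical trace satisfies $\mathrm{Tr}(xe_By)=\tau(xy)$. Let $\mathcal J(\langle M,B\rangle)$ be the norm-closed two-sided ideal of $\langle M,e_B\rangle$ generated by its projections of finite trace.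

**Example 2.** For $B=\mathbb C$ this is $B(L^2(M))$ with its usual trace, and the ideal is that of compact operators. For $M=N\rtimes\Gamma$ and $B=N$, the operator $u_ge_Nu_g^*$ is the projection onto $\overline{Nu_g}$. These projections are mutually orthogonal with sum $1$, and each has trace $1$.

**Definition (property H).** $M$ has *property H relative to $B$* if there are regular completely positive maps $\phi_k:M\to M$, each $B$-bimodular, each with $T_{\phi_k}\in\mathcal J(\langle M,B\rangle)$, such that $\|\phi_k(x)-x\|_2\to0$ for all $x\in M$.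

**Example 3.** A countable group has the Haagerup property if there are positive definite functions $\varphi_j\in c_0(\Gamma)$ with $\varphi_j(1)=1$ and $\varphi_j\to1$ pointwise. If $\Gamma$ has it and $M=N\rtimes\Gamma$ is a II$_1$ factor, then $M$ has property H relative to $N$. Indeed $\Phi_{\varphi_j}\to\mathrm{id}$ pointwise in $\|\cdot\|_2$ by dominated convergence, and
$$T_{\Phi_{\varphi_j}}=\sum_g\varphi_j(g)\,u_ge_Nu_g^*,$$
which is a norm limit of finite sums because $\varphi_j\in c_0$ and the projections are orthogonal. So it lies in $\mathcal J(\langle M,N\rangle)$.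

**Definition (rigid inclusion).** $B\subset M$ is *rigid* (has relative property (T)) if for every $\varepsilon>0$ there are a finite $F\subset M$ and $\delta>0$ such that every regular completely positive $\phi:M\to M$ with $\|\phi(x)-x\|_2\le\delta$ for $x\in F$ satisfies $\|\phi(b)-b\|_2\le\varepsilon$ for all $b$ in the unit ball of $B$.

**Example 4.** Finite-dimensional $B$ is always rigid. If $b_1,\dots,b_d$ is a basis of $B$ and the unit ball lies in $\{\sum c_ib_i:|c_i|\le R\}$, take $F=\{b_i\}$ and $\delta=\varepsilon/(dR)$.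

**Definition (HT inclusion).** $B\subset M$ is an *HT inclusion* if $M$ has property H relative to $B$ and $B\subset M$ is rigid. This is the notion denoted HT$_s$ in Popa's paper "On a class of type II$_1$ factors with Betti numbers invariants", not the slightly weaker notion called HT there.

**Example 5.** $\mathbb C\subset L(\mathbb F_2)$ is HT, by Example 3 with $N=\mathbb C$ (free groups have the Haagerup property, see Section 2) and Example 4.

**Definition (core).** The quasi-normalizer $q\mathcal N_M(N)$ of a subfactor $N\subset M$ is the set of $x\in M$ for which there are $x_1,\dots,x_m\in M$ with $Nx\subset\sum_ix_iN$ and $xN\subset\sum_iNx_i$. The subfactor $N$ is a *core* if $N'\cap M=\mathbb C$ and $q\mathcal N_M(N)$ generates $M$. It is *regular* if its normalizer $\{u\in\mathcal U(M):uNu^*=N\}$ generates $M$. Since $uNu^*=N$ gives $Nu=uN$, regular implies quasi-regular. An *HT core* (*rigid core*) is a core that is an HT (rigid) inclusion.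

**Example 6.** Let $\Gamma$ act outerly on a II$_1$ factor $N$ and $M=N\rtimes\Gamma$. Then $N\subset M$ is a regular core and $M$ is a II$_1$ factor. Let $x=\sum x_gu_g\in N'\cap M$. Comparing coefficients, $yx_g=x_g\sigma_g(y)$ for $y\in N$. Hence
$$y\,x_gx_g^*=x_g\sigma_g(y)x_g^*=x_g(x_g\sigma_g(y^*))^*=x_g(y^*x_g)^*=x_gx_g^*\,y,$$
and similarly $x_g^*x_g\,\sigma_g(y)=x_g^*yx_g=(y^*x_g)^*x_g=\sigma_g(y)\,x_g^*x_g$. So $x_gx_g^*$ and $x_g^*x_g$ are scalars and $x_g$ is a multiple of a unitary. If $x_g\neq0$, that unitary implements $\sigma_g^{-1}$, so $g=1$ by outerness. Thus $x=x_1$ is a scalar, $N'\cap M=\mathbb C$, and $M$ is a factor. Regularity holds because $\mathcal U(N)$ and the $u_g$ normalize $N$ and generate $M$. By contrast the inclusion of Example 5 is not a core: $\mathbb C'\cap L(\mathbb F_2)=L(\mathbb F_2)$.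

## 2. Which free group factors are HT cores

The problem comes from Sorin Popa, "A Unique Decomposition Result for HT Factors with Torsion Free Core", arXiv:math/0401138 (2004).

**Problem.** Determine the $n\in\{2,3,\dots\}\cup\{\infty\}$ for which $L(\mathbb F_n)$ embeds as an HT core in some separable II$_1$ factor $M$, and those for which it embeds as a rigid core.

The two demands on an HT core pull against each other. Property H asks for many maps close to the identity on $M$ that are "small at infinity" relative to $N$. Rigidity asks that no map close to the identity on $M$ can move $N$ much, uniformly. The answer is that both sets are all of $\{2,3,\dots\}\cup\{\infty\}$.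

**Theorem A.** For every $n\in\{2,3,\dots\}\cup\{\infty\}$ there are a separable II$_1$ factor $M$ and an embedding of $L(\mathbb F_n)$ in $M$ as an HT core. The core can be taken regular.

**Theorem B.** There is $k_0<\infty$ such that for every separable von Neumann algebra $C_0$ with faithful normal tracial state $\tau_0$ and every $k\in\{k_0,k_0+1,\dots\}\cup\{\infty\}$, the II$_1$ factor $N=L(\mathbb F_{11})*C_0$ admits an outer action of $\mathbb F_k$ such that $N\subset N\rtimes\mathbb F_k$ is a regular HT core. For every $t>0$ the amplification $N^t$ is also a regular HT core of a separable II$_1$ factor. In particular all interpolated free group factors $L(\mathbb F_r)$, $1<r\le\infty$, are HT cores.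

Since HT cores are rigid cores, Theorem A answers both halves of the problem. Four published results are used.

* **(KNO)** $\mathrm{Aut}(\mathbb F_5)$ has property (T): Kaluba–Nowak–Ozawa, Math. Ann. 375 (2019). That is, for a finite generating set $s_1,\dots,s_p$ there is $\kappa_0>0$ such that $\max_i\|U_{s_i}\zeta-\zeta\|\ge\kappa_0\|\zeta\|$ for every unitary representation $U$ and every $\zeta$ orthogonal to the invariant vectors.
* **(SF)** Haagerup, *The standard form of von Neumann algebras*, Math. Scand. 37 (1975). Every von Neumann algebra $\mathcal P$ has a standard form $(\mathcal P,L^2(\mathcal P),J,L^2_+)$. Each $\rho\in\mathrm{Aut}(\mathcal P)$ has a unique implementing unitary $U_\rho$ commuting with $J$ and preserving $L^2_+$, and $\rho\mapsto U_\rho$ is a homomorphism. Each $\psi\in\mathcal P_*^+$ is the vector functional of a unique $\eta_\psi\in L^2_+$; thus $U_\rho\eta_\psi=\eta_{\psi\circ\rho^{-1}}$. Moreover $\|\eta_\psi-\eta_{\psi'}\|^2\le\|\psi-\psi'\|$. (For $\mathcal P=L^\infty(X)$: $L^2_+$ is the cone of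 nonnegative functions, and $\eta_\psi$ is the square root of the density of $\psi$.)
* Free groups have the Haagerup property (Haagerup, 1979).
* $L(\mathbb F_r)^t\cong L(\mathbb F_{1+(r-1)/t^2})$ for $1<r<\infty$, $t>0$ (Dykema; Rădulescu, 1994).

## 3. Deformations that respect a free product decomposition

The smallest candidate is $M=N=L(\mathbb F_n)$. It is a core, and property H holds with $\phi_k=\mathrm{id}$, because $e_N=1$ has trace $1$. The next candidates are crossed products by groups that permute the generators and preserve a proper nonempty subset of them. All of these fail to be rigid, for one reason.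

Here and later, for a Haar unitary $y$ let $h_0=h_0^*\in L\langle y\rangle$ be the logarithm of $y$ with values in $(-\pi,\pi]$, so $y=e^{ih_0}$.

**Lemma 1.** Let $N=P*D$ be a II$_1$ factor, where $P$ and $D$ contain unitaries $g\in P$, $b\in D$ of trace $0$. Let $\Gamma$ act on $N$ by automorphisms that map $P$ onto $P$ and $D$ onto $D$, with $M=N\rtimes\Gamma$ a factor. Then $N\subset M$ is not rigid.

*Proof.* Let $\tilde N=N*L\langle y\rangle=P*(D*L\langle y\rangle)$, let $\Gamma$ act on it by $\sigma_g*\mathrm{id}$, and put $\tilde M=\tilde N\rtimes\Gamma\supset M$. Let $v_t=e^{ith_0}$, and let $\alpha_t=\mathrm{id}_P*\mathrm{Ad}\,v_t$, where $\mathrm{Ad}\,v_t$ acts on $D*L\langle y\rangle$. Since $\Gamma$ fixes $v_t$ and preserves $P$ and $D$, $\alpha_t$ commutes with the action. So it extends to $\tilde M$ by fixing all $u_g$. Put $\phi_t=E_M\circ\alpha_t|_M$, a unital trace-preserving completely positive map on $M$.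

As $\|v_t-1\|\le\pi|t|$, $\alpha_t\to\mathrm{id}$ in norm on elements of $P$ and $D$, hence on the $*$-algebra generated by $P$, $D$ and the $u_g$. Since $\alpha_t$ is $\|\cdot\|_2$-isometric, $\|\phi_t(x)-x\|_2\le\|\alpha_t(x)-x\|_2\to0$ for every $x\in M$ as $t\to0$.

Now let $x_n=(gb)^n\in\mathcal U(N)$. Then $\alpha_t(x_n)=(g\,v_t\,b\,v_t^*)^n$. Split each $v_t$ and $v_t^*$ into scalar plus centered part and expand. A term that keeps a centered part is an alternating word in centered letters of $P,D,L\langle y\rangle$ with a letter from $L\langle y\rangle$, hence orthogonal to $N$. On $\tilde N$ the map $E_M$ is $E_N$, so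
$$\phi_t(x_n)=|\tau(v_t)|^{2n}x_n,\qquad \tau(v_t)=\frac{\sin\pi t}{\pi t}\in(0,1)\quad(0<t<1).$$
Given $F$ and $\delta$, choose $t$ with $\|\phi_t(x)-x\|_2\le\delta$ on $F$; then $\|\phi_t(x_n)-x_n\|_2=1-|\tau(v_t)|^{2n}\to1$ as $n\to\infty$. $\square$

With $\Gamma$ trivial, $P=L\langle a_1\rangle$ and $D=L\langle a_2,a_3,\dots\rangle$, the lemma shows that $L(\mathbb F_n)\subset L(\mathbb F_n)$ is not rigid. So some element of $\Gamma$ has to mix the generators in an essential way.

## 4. Crossed products through $\mathrm{Aut}(\mathbb F_5)$ and where they stop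

A natural source of rigidity is the property (T) group $\mathrm{Aut}(\mathbb F_5)$, acting on $L(\mathbb F_5)$. We try it three times.

**First version: $M=L(\mathbb F_5)\rtimes\mathrm{Aut}(\mathbb F_5)$.** Irreducibility fails: if $\mathrm{Ad}\,g$ is the inner automorphism by $g\in\mathbb F_5$, then $\lambda_g^*u_{\mathrm{Ad}\,g}$ commutes with $L(\mathbb F_5)$. There is also an obstruction to property H that no change of the action can remove: *if $\Gamma$ is an infinite group with property (T), acting on a II$_1$ factor $N$ with $M=N\rtimes\Gamma$ a factor, then $M$ does not have property H relative to $N$.* Suppose $\phi_k$ are maps as in the definition, and put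
$$\psi_k(g)=\tau(\phi_k(u_g)u_g^*)=\langle T_{\phi_k}\hat u_g,\hat u_g\rangle.$$
By complete positivity $\sum_{i,j}\bar c_ic_j\psi_k(g_i^{-1}g_j)=\tau\big(\sum_{i,j}\bar c_iu_{g_i}\phi_k(u_{g_i}^*u_{g_j})c_ju_{g_j}^*\big)\ge0$, so $\psi_k$ is positive definite. Also $\psi_k\to1$ pointwise and $\psi_k(1)\le1$. Write $\psi_k(g)=\langle\pi_k(g)\zeta_k,\zeta_k\rangle$. The displacements $\|\pi_k(s_i)\zeta_k-\zeta_k\|^2=2\psi_k(1)-2\mathrm{Re}\,\psi_k(s_i)$ of the generators tend to $0$. By property (T) the component of $\zeta_k$ orthogonal to the invariant vectors tends to $0$, so $\psi_k\to1$ uniformly.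

On the other hand $\psi_k\in c_0(\Gamma)$. To see this let $z\ge0$ in $\langle M,e_N\rangle$ have finite trace. From $\sum_gu_ge_Nu_g^*=1$ we get $\mathrm{Tr}(z)=\sum_g\mathrm{Tr}(e_Nu_g^*zu_ge_N)$. Since $e_N\langle M,e_N\rangle e_N=Ne_N$ and $\mathrm{Tr}(ne_N)=\tau(n)$, the $g$-th term equals $\langle z\hat u_g,\hat u_g\rangle$. So $\langle z\hat u_g,\hat u_g\rangle\to0$ as $g\to\infty$. If $e$ is a projection of finite trace, $|\langle xey\hat u_g,\hat u_g\rangle|\le\|x\|\,\langle y^*ey\hat u_g,\hat u_g\rangle^{1/2}\to0$. Sums and norm limits of such operators have the same property. As $\Gamma$ is infinite, this contradicts uniform convergence to $1$.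

So for property H we want a group like a free group, not one with property (T).

**Second version: lift to a free group.** Let $s_1,\dots,s_p$ generate $\mathrm{Aut}(\mathbb F_5)$, and let $\Gamma=\mathbb F_p$ act on $L(\mathbb F_5)$, the $i$-th generator by $s_i$. Example 3 applies if $M$ is a factor. But $\mathrm{Aut}(\mathbb F_5)$ has an element of order $2$ (exchange $a_1,a_2$) and free groups are torsion free, so $\Gamma\to\mathrm{Aut}(\mathbb F_5)$ has a nontrivial kernel. For $g$ in the kernel, $u_g$ commutes with $L(\mathbb F_5)$, and irreducibility fails.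

**Third version: a free factor to make the action outer.** Let $N=L(\mathbb F_5)*L(\mathbb F_2)$, the $i$-th generator acting by $s_i*c_i$, where $c_1,\dots,c_p\in\mathrm{Aut}(\mathbb F_2)$ have images in $GL_2(\mathbb Z)$ that freely generate a free group. The action is outer (the proof in Section 6 applies word for word), so $N\subset M$ is a regular core with property H. The exact failure is rigidity: every $\sigma_g$ preserves $P=L(\mathbb F_5)$ and $D=L(\mathbb F_2)$, so Lemma 1 says that $N\subset M$ is not rigid.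

**What survives.** In the third version property (T) of $\mathrm{Aut}(\mathbb F_5)$ does control the elements $\lambda_g$, $g\in\langle a_1,a_2,a_3\rangle$: a map $\phi$ close to the identity on a finite set yields a vector $\xi$ in an $M$–$M$ bimodule such that $\lambda_g\xi\approx\xi\lambda_g$ *uniformly in $g$* (Step 2 of Proposition 6). To reach all of $N$ we add one more generator of $\Gamma$, acting by an automorphism $\theta$ that respects no decomposition. Then $\theta(\lambda_g)\xi\approx\xi\theta(\lambda_g)$ uniformly in $g$ as well, hence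
$$\lambda_g^*\theta(\lambda_g)\,\xi\approx\xi\,\lambda_g^*\theta(\lambda_g)\qquad\text{uniformly in }g\in\langle a_1,a_2,a_3\rangle .$$
If these unitaries $\lambda_g^*\theta(\lambda_g)$ are $\|\cdot\|_2$-dense in $\mathcal U(N)$, then every unitary of $N$ almost commutes with $\xi$, uniformly. So we need one automorphism with that density property. For $N=L(\mathbb F_m)$ it cannot come from an automorphism of the group $\mathbb F_m$: then all $\lambda_g^*\theta(\lambda_g)$ would be group elements $\lambda_h$, while $\|i1-\lambda_h\|_2=\sqrt2$ for every $h$. It will be found in $\mathrm{Aut}(N)$ by a Baire category argument. Here is the statement; its proof takes Sections 7 and 8.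

**Theorem 3.** Let $C$ be a separable von Neumann algebra with faithful normal tracial state and $N=L(\mathbb F_9)*C$, with $a_1,\dots,a_9$ the free generators of $\mathbb F_9$. There is $\theta\in\mathrm{Aut}(N)$, fixing $C$ pointwise, such that $\{g^{-1}\theta(g):g\in\mathbb F_3=\langle a_1,a_2,a_3\rangle\}$ is $\|\cdot\|_2$-dense in $\mathcal U(N)$.

That $N$ is a II$_1$ factor follows from the next lemma, which also serves for outerness.

**Lemma 2.** Let $G$ be an infinite countable group, $c$ an injective endomorphism of $G$, and $D$ a tracial von Neumann algebra. If $\xi\in L^2(L(G)*D)\ominus L^2(L(G))$ satisfies $\lambda_{c(g)}\xi\lambda_g^*=\xi$ for all $g\in G$, then $\xi=0$.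

*Proof.* By Section 1 the space is $\ell^2(G)\otimes\mathcal K\otimes\ell^2(G)$ with left and right translation on the outer legs. For $\zeta=\delta_a\otimes\kappa\otimes\delta_b$ and $\zeta'=\delta_{a'}\otimes\kappa'\otimes\delta_{b'}$, the coefficient $\langle\lambda_{c(g)}\zeta\lambda_g^*,\zeta'\rangle$ is nonzero for at most one $g$, as $c(g)a=a'$ determines $g$. By density all coefficients of this unitary representation are in $c_0(G)$. For an invariant $\xi$ the coefficient $\|\xi\|^2$ is constant, so $\xi=0$. $\square$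

With $c=\mathrm{id}$, $G=\mathbb F_9$, $D=C$: if $x\in N$ commutes with $L(\mathbb F_9)$, then $\hat x-\widehat{E_{L(\mathbb F_9)}(x)}=0$, so $x$ lies in the center of the factor $L(\mathbb F_9)$. Hence $L(\mathbb F_9)'\cap N=\mathbb C$, and $N$ is a II$_1$ factor.

## 5. The bimodule of a regular map and almost central vectors

This section translates "$\phi$ is close to the identity on $x$" into "$x$ almost commutes with a vector $\xi$". The second property can be multiplied and conjugated, which the first cannot.

Let $\phi$ be a regular completely positive map on a II$_1$ factor $M$. On $M\odot M$ put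
$$\langle x_1\otimes y_1,x_2\otimes y_2\rangle=\tau(\phi(x_2^*x_1)y_1y_2^*).$$
Positivity: $\sum_{i,j}\tau(\phi(x_j^*x_i)y_iy_j^*)=\tau\big(\sum_{i,j}y_j^*\phi(x_j^*x_i)y_i\big)\ge0$ by complete positivity. Let $H$ be the separation and completion, $\xi=1\otimes1$, and let $M$ act by $x(x_1\otimes y_1)y=xx_1\otimes y_1y$. These actions are compatible with adjoints. They are bounded: on the left because the matrix $[x_j^*(\|x\|^2-x^*x)x_i]$ is positive, on the right because $\tau(yy^*S)\le\|y\|^2\tau(S)$ for $S=\sum_{i,j}y_j^*\phi(x_j^*x_i)y_i\ge0$. So $\|x\eta y\|\le\|x\|\|y\|\|\eta\|$. By definition $\langle x\xi y,\xi\rangle=\tau(\phi(x)y)$, $\|\xi\|^2=\tau(\phi(1))\le1$, and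
$$\|x\xi\|^2=\tau(\phi(x^*x))\le\|x\|_2^2,\qquad\|\xi x\|^2=\tau(\phi(1)xx^*)\le\|x\|_2^2,\qquad\langle x\xi,\xi x\rangle=\tau(\phi(x)x^*).\tag{1}$$

**Lemma 4.** For $x\in M$,
$$\|x\xi-\xi x\|^2\le2\,\mathrm{Re}\,\tau((x-\phi(x))x^*)\le2\|x\|_2\|\phi(x)-x\|_2.\tag{2}$$
If $\|x\|\le1$, then
$$\|\phi(x)-x\|_2^2\le2\|1-\phi(1)\|_1+2\|x\xi-\xi x\|.\tag{3}$$

*Proof.* Expanding the square and using (1), $\|x\xi-\xi x\|^2\le2\|x\|_2^2-2\,\mathrm{Re}\,\tau(\phi(x)x^*)$, which is the first bound; Cauchy–Schwarz gives the second. For (3), the Schwarz inequality $\phi(x)^*\phi(x)\le\phi(x^*x)$ (valid as $\phi(1)\le1$) gives $\|\phi(x)\|_2^2\le\tau(\phi(x^*x))\le\|x\|_2^2$. So $\|\phi(x)-x\|_2^2\le2(\|x\|_2^2-\mathrm{Re}\langle x\xi,\xi x\rangle)$. Since $\|\xi x\|\le\|x\|_2\le1$,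
$$\mathrm{Re}\langle x\xi,\xi x\rangle\ge\|\xi x\|^2-\|x\xi-\xi x\|\,\|\xi x\|\ge\|x\|_2^2-\|1-\phi(1)\|_1-\|x\xi-\xi x\|,$$
because $\|x\|_2^2-\|\xi x\|^2=\tau((1-\phi(1))xx^*)\le\|1-\phi(1)\|_1$. $\square$

## 6. The crossed product containing $\theta$: core, property H, rigidity

Let $C_0$ be as in Theorem B and $C=C_0*L(\mathbb F_2)$, so that $N=L(\mathbb F_9)*C\cong L(\mathbb F_{11})*C_0$. Let $\theta$ be as in Theorem 3. Let $s_1,\dots,s_p$ generate $\mathrm{Aut}(\mathbb F_5)$, $\mathbb F_5=\langle a_1,\dots,a_5\rangle$. Put $k_0=p+1$ and let $k_0\le k\le\infty$. Choose $c_i\in\mathrm{Aut}(\mathbb F_2)$, one for each of the $k$ generators, whose images in $GL_2(\mathbb Z)$ freely generate a free group. This is possible because $\mathrm{Aut}(\mathbb F_2)\to GL_2(\mathbb Z)$ is onto and $GL_2(\mathbb Z)$ contains free groups of all countable ranks. Let $\tilde c_i$ be trivial on $L(\mathbb F_9)$ and $C_0$ and act by $c_i$ on $L(\mathbb F_2)$. Define automorphisms of $N$: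

* for $i\le p$, $\gamma_i$ acts by $s_i$ on $L(\mathbb F_5)$, trivially on $a_6,\dots,a_9$ and $C_0$, and by $c_i$ on $L(\mathbb F_2)$;
* $\gamma_{p+1}=\theta\circ\tilde c_{p+1}$;
* for $i>p+1$, $\gamma_i=\tilde c_i$.

Let $\Gamma=\mathbb F_k$ act by $\sigma$, the $i$-th generator by $\gamma_i$. Let $M=N\rtimes_\sigma\Gamma$, and write $u_i$ for the unitary of the $i$-th generator. Each part has one task: the $s_i$ bring in property (T), $\theta$ scrambles, and the $c_i$ make the action outer.

**Proposition 5.** The action is outer, $M$ is a separable II$_1$ factor, $N\subset M$ is a regular core, and $M$ has property H relative to $N$.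

*Proof.* *Outerness.* Since $\theta$ fixes $C\supset L(\mathbb F_2)$, each $\sigma_w$ preserves $B=L(\mathbb F_2)$ and acts there by a group automorphism $c_w$, where $w\mapsto c_w$ is the homomorphism with $i$-th generator $\mapsto c_i$. For $w\ne1$ the image of $c_w$ in $GL_2(\mathbb Z)$ is $\ne1$. Let $w\neq1$ and suppose $\sigma_w=\mathrm{Ad}\,u$, $u\in\mathcal U(N)$. Then $\lambda_{c_w(g)}u\lambda_g^*=u$ for $g\in\mathbb F_2$. The component of $\hat u$ orthogonal to $L^2(B)$ satisfies the same relation, so it is $0$ by Lemma 2 (as $N=B*(L(\mathbb F_9)*C_0)$), and $u\in B$. Its Fourier coefficients satisfy $u(c_w(g)hg^{-1})=u(h)$. They are square-summable and not all zero, so for some $h$ the orbit $\{c_w(g)hg^{-1}:g\in\mathbb F_2\}$ of the action $g\cdot h=c_w(g)hg^{-1}$ is finite. Its stabilizer has finite index, and $c_w(g)=hgh^{-1}$ for $g$ in it. For arbitrary $g$ some power $g^m$, $m\ge1$, lies in the stabilizer, so $c_w(g)^m=(hgh^{-1})^m$. Roots in free groups are unique, so $c_w(g)=hgh^{-1}$. Thus $c_w$ is inner and acts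 trivially on $\mathbb Z^2$, a contradiction.

*The rest.* By Example 6, $M$ is a factor and $N$ is a regular core; $M$ is separable since $N$ is and $\Gamma$ is countable. Since $\Gamma$ is free, Example 3 gives property H. $\square$

**Proposition 6.** $N\subset M$ is rigid.

*Proof.* Let $F=\{1,u_1,\dots,u_{p+1},a_5\}$ and let $\phi$ be regular with $\|\phi(x)-x\|_2\le\delta$ on $F$. Take $H,\xi$ from Section 5 and put $d_1=\sqrt{2\delta}$. Define unitaries on $H$ by
$$\pi(g)\eta=\lambda_g\eta\lambda_g^*\ (g\in\mathbb F_5),\qquad V_i\eta=u_i\eta u_i^*\ (i\le p+1).$$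
By (2), $\|V_i\xi-\xi\|\le d_1$ and $\|\pi(a_5)\xi-\xi\|\le d_1$.

**Step 1: an honest representation of $\mathrm{Aut}(\mathbb F_5)$.** We want to apply property (T), but the $V_i$ need not satisfy the relations of $\mathrm{Aut}(\mathbb F_5)$: the $u_i$ generate a free group. The relations do hold for their conjugation action on the algebra $\mathcal P=\pi(\mathbb F_5)''$, and the standard form turns that action into a representation.

For $i\le p$, $V_i\pi(g)V_i^*=\pi(s_i(g))$, so $\mathrm{Ad}V_i$ restricts to an automorphism of $\mathcal P$. For $s\in\mathrm{Aut}(\mathbb F_5)$ written as a word in the $s_i^{\pm1}$, the corresponding product of the $(\mathrm{Ad}V_i)^{\pm1}$ restricts to an automorphism of $\mathcal P$ with $\pi(g)\mapsto\pi(s(g))$. Since $\pi(\mathbb F_5)$ generates $\mathcal P$, this formula determines it, so it depends only on $s$. We get a homomorphism $\rho:\mathrm{Aut}(\mathbb F_5)\to\mathrm{Aut}(\mathcal P)$ with $\rho_s(\pi(g))=\pi(s(g))$ and $\rho_{s_i}=\mathrm{Ad}V_i|_{\mathcal P}$. By (SF), $s\mapsto U_s=U_{\rho_s}$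 is a unitary representation on $L^2(\mathcal P)$.

**Step 2: uniform control on $\mathbb F_3=\langle a_1,a_2,a_3\rangle$.** Let $\psi(x)=\langle x\xi,\xi\rangle$ on $\mathcal P$ and $\eta=\eta_\psi$; then $\|\eta\|^2=\psi(1)=\|\xi\|^2\le1$. Since $\psi\circ\rho_{s_i}^{-1}$ is the vector functional of $V_i\xi$,
$$\|U_{s_i}\eta-\eta\|^2\le\|\psi\circ\rho_{s_i}^{-1}-\psi\|\le2\|V_i\xi-\xi\|\le2d_1 .$$
Let $\eta_1$ be the component of $\eta$ orthogonal to the invariant vectors. By (KNO) $\kappa_0\|\eta_1\|\le\max_i\|U_{s_i}\eta_1-\eta_1\|=\max_i\|U_{s_i}\eta-\eta\|\le\sqrt{2d_1}$. Hence $\|U_s\eta-\eta\|\le2\|\eta_1\|\le d_2:=2\kappa_0^{-1}\sqrt{2d_1}$ for *all* $s\in\mathrm{Aut}(\mathbb F_5)$. As $\psi\circ\rho_s$ is the vector functional of $U_{s^{-1}}\eta$, we get $|\psi(\pi(s(a_5)))-\psi(\pi(a_5))|\le2d_2$, so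
$$\|\pi(s(a_5))\xi-\xi\|^2=2\|\xi\|^2-2\,\mathrm{Re}\,\psi(\pi(s(a_5)))\le\|\pi(a_5)\xi-\xi\|^2+4d_2\le d_1^2+4d_2 .$$
For $g\in\mathbb F_3$ we have $a_5g=s(a_5)$, where $s$ sends $a_5\mapsto a_5g$ and fixes $a_1,\dots,a_4$. Since $\pi(g)=\pi(a_5)^{-1}\pi(a_5g)$,
$$\|\pi(g)\xi-\xi\|\le d_3:=d_1+\sqrt{d_1^2+4d_2}\qquad\text{for all }g\in\mathbb F_3 .$$

**Step 3: from $\mathbb F_3$ to all of $N$ by $\theta$.** Since $\tilde c_{p+1}$ fixes $\lambda_g$, $u_{p+1}\lambda_gu_{p+1}^*=\theta(\lambda_g)$. Hence
$$\|\theta(\lambda_g)\xi\theta(\lambda_g)^*-\xi\|=\|\pi(g)V_{p+1}^*\xi-V_{p+1}^*\xi\|\le d_3+2d_1 .$$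
For $x_g=\lambda_g^*\theta(\lambda_g)$ this gives
$$\|x_g\xi-\xi x_g\|=\|\theta(\lambda_g)\xi\theta(\lambda_g)^*-\lambda_g\xi\lambda_g^*\|\le2d_3+2d_1\qquad(g\in\mathbb F_3).$$
By Theorem 3 the $x_g$ are $\|\cdot\|_2$-dense in $\mathcal U(N)$. By (1), $\|v\xi-\xi v\|\le\|x_g\xi-\xi x_g\|+2\|v-x_g\|_2$, so $\|v\xi-\xi v\|\le2d_3+2d_1$ for all $v\in\mathcal U(N)$. By the Russo–Dye theorem (the unit ball is the norm-closed convex hull of the unitaries) the same bound holds for all $x$ in the unit ball of $N$.

**Step 4: back to $\phi$.** As $1\in F$, $\|1-\phi(1)\|_1\le\|1-\phi(1)\|_2\le\delta$. By (3), $\|\phi(x)-x\|_2^2\le2\delta+4d_3+4d_1$ for $x$ in the unit ball of $N$. The right side depends only on $\delta$ and tends to $0$ with $\delta$. $\square$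

So, granting Theorem 3, $N\subset M$ is a regular HT core. This is the first assertion of Theorem B. Taking $C_0=\mathbb C$ for $n=11$, $C_0=L(\mathbb F_{n-11})$ for $12\le n<\infty$ (with $\mathbb F_1=\mathbb Z$), and $C_0=L(\mathbb F_\infty)$ for $n=\infty$, we get $N\cong L(\mathbb F_n)$, which is Theorem A for $11\le n\le\infty$.

## 7. A small motion of one generator that moves a long word by a new letter

To prove Theorem 3 we must change a given automorphism $\omega$ very little, in the topology of pointwise $\|\cdot\|_2$-convergence, so that $\omega(g)$ becomes approximately $gx$ for some $g\in\mathbb F_3$. So small motions of the generators must produce large, prescribed motions of some long word. The basic instance is the following.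

**Lemma 7.** For each $\varepsilon>0$ there are a word $W\in\mathbb F(u_1,u_2,u_3)$ and an automorphism $\beta$ of $L(\mathbb F(u_1,u_2,u_3,y))$ fixing $u_2,u_3,y$, with $\|\beta(u_1)-u_1\|_2\le\varepsilon$ and $\|\beta(W)-Wy\|_2\le\varepsilon$.

*How to look for it.* Let $\beta$ be the time-one map of a flow with generator $\partial$, where $\partial(u_1)=iu_1h$, $h=h^*$ small, $\partial=0$ on the other generators. If $W=x_1\cdots x_L$ and each $x_r$ ends in its only $u_1$, then $\partial(W)=iW\sum_rt_r^{-1}ht_r$ with $t_r=x_{r+1}\cdots x_L$. To move $W$ to $We^{i\kappa}\approx Wy$ we want $\sum_rt_r^{-1}ht_r\approx\kappa$. Look for $h=\sum_\alpha\zeta(\alpha)\alpha\kappa\alpha^{-1}$, $\zeta\in\mathbb R[G]$, $G=\mathbb F(u_1,u_2,u_3)$. With $A=\sum_rt_r$ the condition becomes $A^*\zeta\approx1$, with $\|\zeta\|_2$ small.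

For $L=1$, $A=1$ and $\zeta\approx1$ is not small. For large $L$ the first choice is the average $\zeta=A/L$: then $\|\zeta\|_2=L^{-1/2}$, but $A^*\zeta=1+\frac1L\sum_{r\ne s}t_r^{-1}t_s$. With the choice of $x_r$ below the $t_r^{-1}t_s$, $r\ne s$, are distinct, so the error has norm $\sqrt{1-1/L}$. The average stops there. Instead we almost invert $A^*$ by functional calculus: $\zeta_0=A(A^*A+s)^{-1}$. This works because $A^*A$ has size about $L$ and little spectral mass near $0$.

*Proof.* Let $\mathbb F=G*\langle y\rangle$, $v_r=u_2^ru_3u_2^{-r}$, $x_r=v_ru_1$, and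
$$W=x_1x_2\cdots x_L,\qquad t_r=x_{r+1}\cdots x_L\ (1\le r<L),\quad t_L=1,\qquad A=\sum_{r=1}^Lt_r\in\mathbb Z[G].$$
The family $\{v_1,\dots,v_L,u_1\}$ is free. Hence so is $\{x_1,\dots,x_L\}$, and so is $\{t_1,\dots,t_{L-1}\}$, a triangular change of $x_2,\dots,x_L$: $t_{L-1}=x_L$ and $t_r=x_{r+1}t_{r+1}$. Let $\mu_L$ be the distribution of $A^*A$ with respect to $\tau$.

**Step 1: $\mu_L([0,K])\to0$ as $L\to\infty$, for every $K$.** This says that $A^*A$ is large. Let $w_1,\dots,w_L$ be free generators of $\mathbb F_L$. The elements $w_L^{-1}w_r$ ($r<L$) are free, so $w_L^{-1}w_r\mapsto t_r$ defines an isomorphism of the subgroups generated, and it sends $w_r^{-1}w_s$ to $t_r^{-1}t_s$ for all $r,s\le L$. So $\tau((A^*A)^j)$ is the number of index sequences with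
$$w_{r_1}^{-1}w_{s_1}\cdots w_{r_j}^{-1}w_{s_j}=1 .$$
The signs alternate, so adjacent letters cancel if and only if their indices are equal, and after a cancellation the signs still alternate. So we count sequences of length $2j$ in $L$ symbols that reduce to $\emptyset$ by deleting adjacent equal symbols. Each comes from a non-crossing pairing with labels constant on pairs, so there are at most $\mathrm{Cat}_jL^j$, where $\mathrm{Cat}_j$ is the Catalan number. Non-crossing pairings with pairwise distinct labels give distinct such sequences, so there are at least $\mathrm{Cat}_jL(L-1)\cdots(L-j+1)$. Hence the moments of $A^*A/L$ converge to the Catalan numbers, which are the moments of the law $\nu$ of the square of a semicircular variable. As $\nu$ has compact support it is determined by its moments, and the law of $A^*A/L$ converges weakly to $\nu$. This $\nu$ has no atom at $0$. For $c>0$ and $L\ge K/c$, $\mu_L([0,K])$ is at most the mass of $[0,c]$ under the law of $A^*A/L$. So $\limsup_L\mu_L([0,K])\le\nu([0,c])$, and $c\to0$ gives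 the claim.

**Step 2: for $\eta\in(0,1)$ there are $L$ and a finitely supported $\zeta\in\mathbb R[G]$ with $\|\zeta\|_2\le\eta$, $\|A^*\zeta-1\|_2\le\eta$.** For $s>0$ let $\zeta_0=A(A^*A+s)^{-1}\in L(G)$. It has real coefficients, because $(A^*A+s)^{-1}$ is a norm limit of real polynomials in $A^*A$. Also $A^*\zeta_0-1=-s(A^*A+s)^{-1}$. Since $(\lambda+s)^2\ge4\lambda s$,
$$\|\zeta_0\|_2^2=\int\frac{\lambda}{(\lambda+s)^2}\,d\mu_L\le\frac1{4s},\qquad\|A^*\zeta_0-1\|_2^2=\int\frac{s^2}{(\lambda+s)^2}\,d\mu_L\le\mu_L([0,K])+\frac{s^2}{(K+s)^2}.$$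
Take $s=\eta^{-2}$, $K=4s/\eta$, then $L$ so large that $\mu_L([0,K])\le\eta^2/16$. Then $\|\zeta_0\|_2\le\eta/2$ and $\|A^*\zeta_0-1\|_2^2\le\eta^2/16+\eta^2/16=\eta^2/8$. Truncating $\zeta_0$ in $\|\cdot\|_2$ keeps both strict inequalities $<\eta$, since multiplication by $A^*$ is bounded.

**Step 3: the derivation.** Recall $y=e^{ih_0}$. Then $\tau(h_0)=0$ and $\|h_0\|_2=\pi/\sqrt3\le2$. Let $\kappa=\kappa^*\in\mathbb C[\langle y\rangle]$ be a symmetric partial Fourier sum of $h_0$ with $\|\kappa-h_0\|_2\le\eta$; so $\tau(\kappa)=0$ and $\|\kappa\|_2\le2$. For finitely supported $f\in\mathbb R[G]$ put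
$$f\#\kappa=\sum_\alpha f(\alpha)\,\alpha\kappa\alpha^{-1}.$$
It is self-adjoint, and $g(f\#\kappa)g^{-1}=(gf)\#\kappa$ for $g\in G$. The elements $\alpha y^l\alpha^{-1}$ ($\alpha\in G$, $l\ne0$) are reduced as written and pairwise distinct, so $\|f\#\kappa\|_2=\|f\|_2\|\kappa\|_2$. Let $h=\zeta\#\kappa$, so $\|h\|_2\le2\eta$. Let $\partial$ be the $*$-derivation of $\mathbb C[\mathbb F]$ with $\partial(u_1)=iu_1h$ (so $\partial(u_1^{-1})=-ihu_1^{-1}=\partial(u_1)^*$) and $\partial(u_2)=\partial(u_3)=\partial(y)=0$. The part of $W$ through the $r$-th $u_1$ is $x_1\cdots x_r=Wt_r^{-1}$, so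
$$\partial(W)=\sum_rWt_r^{-1}(ih)t_r=iWT,\qquad T=(A^*\zeta)\#\kappa,\qquad\|T-\kappa\|_2=\|A^*\zeta-1\|_2\|\kappa\|_2\le2\eta .\tag{4}$$

**Step 4: $\tau\circ\partial=0$.** This infinitesimal invariance will make the flow trace preserving. Let $w\in\mathbb F$, $w=w_0w'w_0^{-1}$ with $w'$ cyclically reduced. Since $\partial(w_0^{-1})w_0=-w_0^{-1}\partial(w_0)$, the trace property gives $\tau(\partial(w))=\tau(\partial(w'))$. An occurrence of $u_1$ in $w'=w_1u_1w_2$ contributes $i\tau(h\,w_2w_1u_1)$, where $w_2w_1u_1$ is a cyclically reduced word ending in $u_1$. An occurrence of $u_1^{-1}$ in $w'=w_1u_1^{-1}w_2$ contributes $-i\tau(h\,u_1^{-1}w_2w_1)$, where $u_1^{-1}w_2w_1$ is cyclically reduced and begins with $u_1^{-1}$. If $\tau(hv)\neq0$, then $v^{-1}$ is in the support of $h$, so $v=\alpha y^l\alpha^{-1}$ with $\alpha\in G$, $l\ne0$. This is cyclically reduced only for $\alpha=1$, and $y^l$ neither begins with $u_1^{-1}$ nor ends with $u_1$. So all contributions vanish.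

**Step 5: integrating $\partial$ to a flow of automorphisms.** Let $N_4=L(\mathbb F)$. For $X\in N_4$ let $h(X)$ be obtained from $h$ by substituting $u_1\to X$, $u_1^{-1}\to X^*$ in reduced words; since $h=h^*$, $h(X)=h(X)^*$. Consider
$$X'=iXh(X),\qquad X(0)=u_1,$$
in the Banach space $N_4$. The right side is a polynomial in $X,X^*$, hence Lipschitz on bounded sets. Since $(XX^*)'=iXh(X)X^*-iXh(X)X^*=0$, we have $XX^*=1$, so $X(s)$ is unitary ($N_4$ is finite), stays bounded, and exists for all $s\in\mathbb R$. Let $\beta_s:\mathbb C[\mathbb F]\to N_4$ be the $*$-homomorphism with $u_1\mapsto X(s)$ fixing $u_2,u_3,y$. Then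
$$\frac{d}{ds}\beta_s(p)=\beta_s(\partial(p)),$$
because both sides are derivations along $\beta_s$ that agree on generators and their inverses.

*Trace.* Put $f_w(s)=\tau(\beta_s(w))$, so $f_w^{(j)}(s)=\tau(\beta_s(\partial^jw))$. Let words in $h$ have length $\le d$ ($d\ge1$), let $\|h\|_1$ be the $\ell^1$-norm of $h$, and $|w|=l$. Applying $\partial$ to a word of length $l$ gives at most $l$ terms, each of $\ell^1$-norm at most $\|h\|_1$ and made of words of length at most $l+d$. So for all $s$,
$$|f_w^{(j)}(s)|\le\|h\|_1^j\,l(l+d)\cdots(l+(j-1)d)\le(\|h\|_1(l+d))^jj! .$$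
So $f_w$ is real-analytic on $\mathbb R$. By Step 4 its derivatives of order $j\ge1$ at $0$ are $\tau(\partial^jw)=0$, so $f_w$ is constant. Thus $\beta_s$ preserves $\tau$ and extends to a trace-preserving normal endomorphism of $N_4$.

*Group law.* Both $t\mapsto\beta_s(X(t))$ and $t\mapsto X(s+t)$ solve the differential equation with initial value $X(s)$; for the first, note $\beta_s(h(X(t)))=h(\beta_s(X(t)))$. So they agree, $\beta_s\beta_t=\beta_{s+t}$, and as $\beta_0=\mathrm{id}$ each $\beta_s$ is an automorphism.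

**Step 6: the estimates.** Let $\beta=\beta_1$. Then
$$\|\beta(u_1)-u_1\|_2\le\int_0^1\|\beta_s(h)\|_2\,ds=\|h\|_2\le2\eta .$$
For $Z(s)=\beta_s(W)e^{-is\kappa}$, (4) and $\beta_s(\kappa)=\kappa$ give $Z'=i\beta_s(W)\beta_s(T-\kappa)e^{-is\kappa}$, so $\|Z'\|_2\le2\eta$ and $\|\beta(W)-We^{i\kappa}\|_2\le2\eta$. Since $\kappa$ and $h_0$ commute, $\|e^{i\kappa}-y\|_2\le\|\kappa-h_0\|_2\le\eta$. So $\|\beta(W)-Wy\|_2\le3\eta$. Take $\eta=\min(\varepsilon/3,1/2)$. $\square$

**Corollary 8.** For each $\varepsilon>0$ there are a word $W_\varepsilon\in\mathbb F(u_1,u_2,u_3)$ and $\alpha_\varepsilon\in\mathrm{Aut}\,L(\mathbb F(u_1,u_2,u_3,y))$ fixing $u_2,u_3$, with $\|\alpha_\varepsilon(u_1)-u_1\|_2\le\varepsilon$ and $\|\alpha_\varepsilon(W_\varepsilon)-y\|_2\le\varepsilon$.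

*Proof.* With $W,\beta$ from Lemma 7, let $\chi$ be the automorphism fixing the $u_j$ and sending $y\mapsto W^{-1}y$. Put $W_\varepsilon=W$, $\alpha_\varepsilon=\chi\beta$. Since $\chi(u_1)=u_1$ and $\chi(Wy)=y$, both estimates follow from those of Lemma 7 by applying $\chi$. $\square$

So an automorphism that hardly moves $u_1$ and fixes $u_2,u_3$ carries a word in $u_1,u_2,u_3$ almost onto the free letter $y$. It moves $y$ by a large amount, and this is what the next section must deal with.

## 8. Generic automorphisms of $L(\mathbb F_9)*C$: proof of Theorem 3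

Let $N=L(\mathbb F_9)*C$ and let $\mathrm{Aut}_C(N)$ be the group of automorphisms fixing $C$ pointwise, with the topology of pointwise $\|\cdot\|_2$-convergence. It is a closed subgroup of the unitary group of $L^2(N)$ with the strong topology. Indeed, if automorphisms converge strongly to a unitary, so do their inverses. The limit and its inverse map $\hat N$ into $\hat N$, since $\|\cdot\|_2$-limits of operator-norm bounded sequences stay in $N$. The limit is also multiplicative, $*$-preserving and trivial on $C$. So $\mathrm{Aut}_C(N)$ is Polish.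

**Lemma 9 (shears).** Let $1\le k\le9$, let $R$ be the von Neumann algebra generated by $C$ and the $a_i$, $i\ne k$, and let $v\in\mathcal U(R)$. There is $\sigma\in\mathrm{Aut}_C(N)$ fixing $R$ with $\sigma(a_k)=a_kv$.

*Proof.* Write $a=a_k$, so $N=R*L\langle a\rangle$. Call a product $r_0a^{e_1}r_1\cdots a^{e_n}r_n$ ($n\ge1$, $e_j=\pm1$, $r_j\in R$) *reduced* if $\tau(r_j)=0$ whenever $1\le j<n$ and $e_j\ne e_{j+1}$. Reduced products have trace $0$: split the other $r_j$ (including $r_0,r_n$) into scalar plus centered part and merge adjacent powers of $a$, which then have equal sign. One gets alternating products of centered elements of $R$ and nonzero powers of $a$, with at least one power of $a$. Replace $a$ by $av$ and $a^{-1}$ by $v^*a^{-1}$. An $r_j$ between $a$ and $a^{-1}$ becomes $vr_jv^*$, which is still centered if $r_j$ is; an $r_j$ between $a^{-1}$ and $a$ is unchanged; on the other $r_j$ there is no condition. So reduced products go to reduced products. An alternating product of nonzero powers of $av$ and centered elements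 of $R$, with at least one power of $av$, arises in this way from a reduced product, so its trace is $0$. Hence $av$ is a Haar unitary free from $R$. As $R$ and $av$ generate $N$, $N=R*L\langle av\rangle$, and $\sigma=\mathrm{id}_R*(a\mapsto av)$ exists. $\square$

**Frames and elementary automorphisms.** For $\theta\in\mathrm{Aut}_C(N)$ call $(\theta(a_i))_{i}$ its *frame*; $N$ is the free product of $C$ and the $L\langle\theta(a_i)\rangle$. Call $\varphi\in\mathrm{Aut}_C(N)$ *elementary* if it fixes at least four of $a_4,\dots,a_9$. Inverses of elementary automorphisms are elementary. Let $\mathcal G_0$ be the group generated by elementary automorphisms and $\mathcal G$ its closure in $\mathrm{Aut}_C(N)$, a Polish group. Two kinds of elements of $\mathcal G_0$ will be used.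

* For distinct $i_1,i_2,i_3,k$ let $\alpha_\varepsilon[a;i_1i_2i_3;k]$ act as $\alpha_\varepsilon$ on $L\langle a_{i_1},a_{i_2},a_{i_3},a_k\rangle$ (with $u_j=a_{i_j}$, $y=a_k$) and fix $C$ and the other $a_i$. Among the $a_i$ it moves only $a_{i_1}$ and $a_k$. So it is elementary if $(i_1,i_2,i_3)=(1,2,3)$ and $k\ge4$, or if all indices are in $\{4,\dots,9\}$. For a frame $b=\theta(a)$ put $\alpha_\varepsilon[b;\cdot]=\theta\,\alpha_\varepsilon[a;\cdot]\,\theta^{-1}$; it acts on the letters $b_i$ as $\alpha_\varepsilon[a;\cdot]$ acts on the $a_i$. If $\theta\in\mathcal G_0$, it is in $\mathcal G_0$ for such indices.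
* Shears $\sigma$ move only $a_k$, so they are elementary, and $\theta\sigma\theta^{-1}\in\mathcal G_0$ for $\theta\in\mathcal G_0$.

Put $w_\eta=W_\eta(a_1,a_2,a_3)\in\mathbb F_3=\langle a_1,a_2,a_3\rangle$. The goal is to move, by an automorphism close to the identity on a finite set, the word $w_\eta$ written in one frame to the same word written in another frame, times a prescribed unitary. The route is
$$\theta(w_\eta)\ \longrightarrow\ z\ \longrightarrow\ z\tilde x\ \longrightarrow\ \theta'(w_\eta)\tilde x ,$$
with $z$ a letter of both frames. The first and last arrows are Corollary 8 with $y=z$, the middle one is a shear. All three move $z$ a lot, so they disturb the given finite set if its elements depend on $z$. This is where a direct attempt stops. The remedy is to use Corollary 8 a first time, *inside the four common letters*, to pass to new frames in which the old letters are almost expressed without $z$. This is why $\theta$ and $\theta'$ should share four letters.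

**Lemma 10.** Let $\theta,\theta'\in\mathcal G_0$, $I\subset\{4,\dots,9\}$, $|I|=4$, $\theta(a_i)=\theta'(a_i)$ for $i\in I$. Let $E\subset N$ be finite, $x\in\mathcal U(N)$, $\varepsilon>0$. There is $\varepsilon_0>0$ such that for every $0<\eta\le\varepsilon_0$ there is $\gamma\in\mathcal G_0$ with
$$\|\gamma(e)-e\|_2\le\varepsilon\ (e\in E),\qquad\|\gamma(\theta(w_\eta))-\theta'(w_\eta)x\|_2\le\varepsilon .$$

*Proof.* Let $b=\theta(a)$, $b'=\theta'(a)$, $I=\{i_1,i_2,i_3,k\}$. We may assume $x\in E$.

**Step 1: constants.** We fix polynomial approximations before choosing any motion. For $e\in E$ choose finite sums $p_e,p'_e$ of products of elements of $C$ and letters $X_i^{\pm1}$ ($i\le9$) with $\|p_e(b)-e\|_2,\|p_e'(b')-e\|_2\le\varepsilon/40$. Replacing letters one at a time, choose $K\ge1$ with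
$$\|p(d)-p(d')\|_2\le K\sum_i\|d_i-d_i'\|_2$$
for all unitary tuples $d,d'$ in $N$ and all $p=p_e,p'_e$. Choose $\varepsilon_1>0$ with $2K\varepsilon_1\le\varepsilon/40$, and $\varepsilon_0>0$ with $K\varepsilon_0\le\varepsilon/20$; then $\varepsilon_0\le\varepsilon/20$. Let $0<\eta\le\varepsilon_0$.

**Step 2: new frames with a common spare letter $z$.** Let
$$\theta_1=\theta\,\alpha_{\varepsilon_1}[a;i_1i_2i_3;k],\qquad\theta_1'=\theta'\alpha_{\varepsilon_1}[a;i_1i_2i_3;k],$$
both in $\mathcal G_0$, with frames $\tilde b,\tilde b'$. Then $\tilde b_i=b_i$ and $\tilde b'_i=b'_i$ for $i\notin\{i_1,k\}$. Also $\tilde b_i=\tilde b'_i$ for $i\in I$, since $\alpha_{\varepsilon_1}[a;i_1i_2i_3;k](a_i)\in L\langle a_j:j\in I\rangle$ and $\theta,\theta'$ agree on that algebra. Put $z=\tilde b_k=\tilde b_k'$.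

Let $\hat b$ be $b$ with $b_{i_1}$ replaced by $\tilde b_{i_1}$ and $b_k$ replaced by $W_{\varepsilon_1}(\tilde b_{i_1},\tilde b_{i_2},\tilde b_{i_3})$. By Corollary 8, $\|\hat b_i-b_i\|_2\le\varepsilon_1$ for $i\in\{i_1,k\}$: for $i=k$ note that $W_{\varepsilon_1}(\tilde b_{i_1},\tilde b_{i_2},\tilde b_{i_3})=\theta\,\alpha_{\varepsilon_1}[a;i_1i_2i_3;k](W_{\varepsilon_1}(a_{i_1},a_{i_2},a_{i_3}))$ is within $\varepsilon_1$ of $\theta(a_k)=b_k$. The other letters are unchanged. All $\hat b_i$ lie in the von Neumann algebra $Q$ generated by $C$ and $\tilde b_i$, $i\ne k$. So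
$$\|p_e(\hat b)-e\|_2\le2K\varepsilon_1+\varepsilon/40\le\varepsilon/20,\qquad p_e(\hat b)\in Q .$$
Define $\hat b',Q'$ from $b',\tilde b'$ likewise; then $\|p'_e(\hat b')-e\|_2\le\varepsilon/20$ and $p'_e(\hat b')\in Q'$. The letter $z$ is now spare: $E$ is almost contained in $Q$ and in $Q'$.

**Step 3: link both words to $z$.** Let $\alpha_1=\alpha_\eta[\tilde b;123;k]\in\mathcal G_0$. As $i_1,k\ge4$, $\tilde b_j=b_j$ for $j\le3$. So $\theta(w_\eta)=W_\eta(\tilde b_1,\tilde b_2,\tilde b_3)$ and $\|\alpha_1(\theta(w_\eta))-z\|_2\le\eta$. Also $\alpha_1$ fixes $C$ and $\tilde b_i$ for $i\ne1,k$, and $\|\alpha_1(b_1)-b_1\|_2\le\eta$. Hence $\alpha_1(\hat b_i)=\hat b_i$ for $i\ne1$ (note that $\hat b_k$ is a word in $\tilde b_{i_1},\tilde b_{i_2},\tilde b_{i_3}$), and $\hat b_1=b_1$ moves by at most $\eta$. So $\|\alpha_1(p_e(\hat b))-p_e(\hat b)\|_2\le K\eta\le\varepsilon/20$, and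
$$\|\alpha_1(e)-e\|_2\le2\varepsilon/20+\varepsilon/20=3\varepsilon/20\qquad(e\in E).$$
Likewise $\alpha_2=\alpha_\eta[\tilde b';123;k]\in\mathcal G_0$ satisfies $\|\alpha_2(\theta'(w_\eta))-z\|_2\le\eta$ and $\|\alpha_2(e)-e\|_2\le3\varepsilon/20$.

**Step 4: insert $x$ by a shear.** The shear needs a unitary in $Q'$, so we first approximate $x$. Since $x\in E$, $x$ is within $\varepsilon/20$ of $Q'$, so $m=E_{Q'}(x)$ satisfies $\|x-m\|_2\le\varepsilon/20$ and $\|m\|\le1$. As $Q'$ is finite, $m=\tilde x|m|$ with $\tilde x\in\mathcal U(Q')$, and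
$$\|m-\tilde x\|_2=\|1-|m|\|_2\le\|1-m^*m\|_2=\|x^*x-m^*m\|_2\le2\|x-m\|_2 ,$$
using $1-t\le1-t^2$ on $[0,1]$ and $x^*x-m^*m=x^*(x-m)+(x-m)^*m$. So $\|\tilde x-x\|_2\le3\varepsilon/20$. Let $\sigma'=\theta_1'\sigma\theta_1'^{-1}\in\mathcal G_0$, where $\sigma$ is the shear of Lemma 9 with $v=\theta_1'^{-1}(\tilde x)$; this $v$ lies in $R=\theta_1'^{-1}(Q')$. Then $\sigma'(z)=z\tilde x$ and $\sigma'$ fixes $Q'$. As each $e$ is within $\varepsilon/20$ of $Q'$, $\|\sigma'(e)-e\|_2\le2\varepsilon/20$.

**Step 5: assemble.** Let $\gamma=\alpha_2^{-1}\sigma'\alpha_1\in\mathcal G_0$. Then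
$$\|\gamma(e)-e\|_2=\|\sigma'\alpha_1(e)-\alpha_2(e)\|_2\le\|\alpha_1(e)-e\|_2+\|\sigma'(e)-e\|_2+\|\alpha_2(e)-e\|_2\le8\varepsilon/20 .$$
Moreover $\gamma(\theta(w_\eta))$ is within $\eta$ of $\alpha_2^{-1}\sigma'(z)=\alpha_2^{-1}(z)\alpha_2^{-1}(\tilde x)$. This is within $\eta+\|\tilde x-x\|_2+\|\alpha_2(x)-x\|_2\le\eta+6\varepsilon/20$ of $\theta'(w_\eta)x$. The total error is at most $2\eta+6\varepsilon/20\le8\varepsilon/20$. $\square$

*Proof of Theorem 3.* For $x\in\mathcal U(N)$, $\varepsilon>0$ let
$$O_{x,\varepsilon}=\{\theta\in\mathcal G:\ \exists g\in\mathbb F_3,\ \|g^{-1}\theta(g)-x\|_2<\varepsilon\},$$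
which is open in $\mathcal G$. By Baire's theorem, applied in the Polish space $\mathcal G$ with $x$ in a countable dense subset of $\mathcal U(N)$ and $\varepsilon\in\{1/j\}$, it suffices to show that each $O_{x,\varepsilon}$ is dense in $\mathcal G$: any $\theta$ in the intersection has the required property.

As $\mathcal G_0$ is dense in $\mathcal G$, let $\omega\in\mathcal G_0$, $E\subset N$ finite, $0<\varepsilon'<\varepsilon$. We look for $\theta=\omega\gamma$ with $\gamma$ close to the identity on $E$ and $\gamma(w_\eta)\approx\omega^{-1}(w_\eta)\omega^{-1}(x)$. The frames of $\mathrm{id}$ and $\omega^{-1}$ need not share letters, so we go from one to the other in elementary steps. Write $\omega^{-1}=\varphi_1\cdots\varphi_T$ with $\varphi_t$ elementary and $T\ge1$, and put $\theta_t=\varphi_1\cdots\varphi_t$ ($0\le t\le T$); so $\theta_0=\mathrm{id}$ and $\theta_T=\omega^{-1}$. Since $\varphi_t$ fixes $a_i$ for $i$ in a set $I_t\subset\{4,\dots,9\}$ with $|I_t|=4$, and $\theta_t=\theta_{t-1}\varphi_t$, the automorphisms $\theta_{t-1},\theta_t$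 agree on $a_i$, $i\in I_t$. Apply Lemma 10 to each pair $(\theta_{t-1},\theta_t)$, with the set $E$, tolerance $\varepsilon'/T$, unitary $1$ if $t<T$ and $\omega^{-1}(x)$ if $t=T$, and one common $\eta$, below the $T$ thresholds $\varepsilon_0$. We get $\gamma_1,\dots,\gamma_T\in\mathcal G_0$. Let $\gamma=\gamma_T\cdots\gamma_1$. As all $\gamma_t$ are $\|\cdot\|_2$-isometric, the errors add:
$$\|\gamma(e)-e\|_2\le\sum_t\|\gamma_t(e)-e\|_2\le\varepsilon'\ (e\in E),\qquad\|\gamma(w_\eta)-\omega^{-1}(w_\eta)\omega^{-1}(x)\|_2\le\varepsilon' .$$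
For the second, $w_\eta=\theta_0(w_\eta)$, and $\gamma_t$ moves $\theta_{t-1}(w_\eta)$ to within $\varepsilon'/T$ of $\theta_t(w_\eta)$ (times $\omega^{-1}(x)$ for $t=T$). So $\theta=\omega\gamma\in\mathcal G_0$ satisfies $\|\theta(e)-\omega(e)\|_2\le\varepsilon'$ on $E$ and $\|\theta(w_\eta)-w_\eta x\|_2\le\varepsilon'<\varepsilon$. That is, $\theta\in O_{x,\varepsilon}$ is as close to $\omega$ as desired. $\square$

This completes the proof of the first assertion of Theorem B, and of Theorem A for $11\le n\le\infty$.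

## 9. Amplification and the remaining free group factors

For $2\le n\le10$ we pass to amplifications: $N^t=q(M_m(\mathbb C)\otimes N)q$ with $q$ a projection of unnormalized trace $t\le m$.

**Lemma 11.** Let $\Gamma$ be a countable group with the Haagerup property acting outerly on a separable II$_1$ factor $N$, with $N\subset M=N\rtimes\Gamma$ rigid. Let $m\ge1$, $N_m=M_m(\mathbb C)\otimes N$, $M_m=M_m(\mathbb C)\otimes M$, and let $q\in N_m$ be a nonzero projection. Then $\hat N=qN_mq\subset\hat M=qM_mq$ is a regular HT core.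

*Proof.* Since $N_m$ is a II$_1$ factor, choose partial isometries $v_1=q,v_2,\dots,v_l\in N_m$ with $v_i^*v_i\le q$ and $\sum_iv_iv_i^*=1$; then $v_i^*v_j=0$ for $i\ne j$. Moreover $v_i^*q=0$ for $i\ne1$, as $v_iv_i^*\perp v_1v_1^*=q$.

**Step 1: core.** First, $N_m'\cap M_m=1\otimes(N'\cap M)=\mathbb C$ by Example 6. Let $x\in\hat N'\cap\hat M$ and $X=\sum_iv_ixv_i^*$. For $y\in N_m$ we have $v_i^*yv_j\in\hat N$, so
$$Xy=\sum_{i,j}v_ixv_i^*yv_jv_j^*=\sum_{i,j}v_iv_i^*yv_jxv_j^*=yX .$$
So $X\in\mathbb C$, and $x=Xq\in\mathbb Cq$. For $g\in\Gamma$, $\bar u_g=1\otimes u_g$ normalizes $N_m$, and $\bar u_gq\bar u_g^*\in N_m$ has the same trace as $q$. So there is $w_g\in\mathcal U(N_m)$ such that $\bar v_g=w_g\bar u_g$ commutes with $q$. Then $q\bar v_g\in\mathcal U(\hat M)$ normalizes $\hat N$. Since $q(N_m\bar v_g)q=\hat N\bar v_g$ and the span of the $N_m\bar v_g=N_m\bar u_g$ is dense in $M_m$, the span of the $\hat N\bar v_g$ is dense in $\hat M$. So $\hat N$ is regular.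

**Step 2: property H.** Let $\varphi_j,\Phi_{\varphi_j}$ be as in Example 3. The maps $\mathrm{id}\otimes\Phi_{\varphi_j}$ are $N_m$-bimodular, hence restrict to $\hat N$-bimodular, unital, trace-preserving completely positive maps on $\hat M$, converging to the identity pointwise in $\|\cdot\|_2$. They multiply $\hat N\bar v_g$ by $\varphi_j(g)$, so the induced operator is $\sum_g\varphi_j(g)(q\bar v_g)e_{\hat N}(q\bar v_g)^*$. As in Example 3 this lies in $\mathcal J(\langle\hat M,\hat N\rangle)$.

**Step 3: $N_m\subset M_m$ is rigid.** We compress to a corner to use rigidity of $N\subset M$, and then spread by matrix units with the help of $\xi$. Let $\phi$ be regular on $M_m$, with $\xi$ as in Section 5. Define $\phi_{11}$ on $M$ by $e_{11}\otimes\phi_{11}(x)=e_{11}\phi(e_{11}\otimes x)e_{11}$. Then $\phi_{11}(1)\le1$, and for $x\ge0$, $\tau(\phi_{11}(x))\le m\,\tau(\phi(e_{11}\otimes x))\le m\,\tau(e_{11}\otimes x)=\tau(x)$. So $\phi_{11}$ is regular. Also $\|\phi_{11}(x)-x\|_2\le\sqrt m\,\|\phi(e_{11}\otimes x)-e_{11}\otimes x\|_2$.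 Hence, by rigidity of $N\subset M$, $\phi_{11}$ is uniformly close to the identity on the unit ball of $N$ if $\phi$ is close enough to the identity on a suitable finite set. By (2), for $x=e_{11}\otimes b$ with $b\in N$, $\|b\|\le1$,
$$\|x\xi-\xi x\|^2\le2\,\mathrm{Re}\,\tau((x-\phi(x))x^*)=\tfrac2m\,\mathrm{Re}\,\tau((b-\phi_{11}(b))b^*),$$
which is uniformly small. If $\phi$ is also close to the identity on all $e_{ij}\otimes1$, then by (2) the vectors $e_{ij}\xi-\xi e_{ij}$ are small. By
$$\|xy\xi-\xi xy\|\le\|x\|\|y\xi-\xi y\|+\|y\|\|x\xi-\xi x\| ,$$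
the elements $e_{ij}\otimes b=e_{i1}(e_{11}\otimes b)e_{1j}$ almost commute with $\xi$, uniformly in $\|b\|\le1$. Summing $m^2$ entries, all elements of the unit ball of $N_m$ almost commute with $\xi$, uniformly. Conclude by (3), including $1$ in the finite set.

**Step 4: corners.** We extend a map on the corner $\hat M$ to $M_m$ by means of the $v_i$. Traces and $2$-norms on $\hat M$ are taken from $M_m$, which only changes them by a constant factor. For $\phi$ regular on $\hat M$ put
$$\Phi(x)=\sum_{i,j}v_i\,\phi(v_i^*xv_j)\,v_j^*\qquad(x\in M_m),$$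
which is completely positive. We have $\Phi(1)=\sum_iv_i\phi(v_i^*v_i)v_i^*\le\sum_iv_iv_i^*=1$. For $x\ge0$,
$$\tau(\Phi(x))=\sum_i\tau(v_i^*v_i\,\phi(v_i^*xv_i))\le\sum_i\tau(v_i^*xv_i)=\tau(x).$$
So $\Phi$ is regular. Since $x=\sum_{i,j}v_iv_i^*xv_jv_j^*$, $\|\Phi(x)-x\|_2\le\sum_{i,j}\|\phi(v_i^*xv_j)-v_i^*xv_j\|_2$. So $\Phi$ is close to the identity on a given finite set if $\phi$ is close to the identity on a suitable finite set. Then, by Step 3, $\Phi$ is uniformly close to the identity on the unit ball of $N_m$. For $b\in\hat N$, $v_i^*b=v_i^*qb=0$ and $bv_i=0$ for $i\ne1$, so $\Phi(b)=q\phi(b)q=\phi(b)$. Hence $\phi$ is uniformly close to the identity on the unit ball of $\hat N$. $\square$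

**End of the proofs of Theorems A and B.** By Lemma 11 applied to the inclusions of Section 6, every amplification $N^t$, $t>0$, of $N=L(\mathbb F_{11})*C_0$ is a regular HT core of a separable II$_1$ factor. With $C_0=\mathbb C$, $L(\mathbb F_{11})^t\cong L(\mathbb F_{1+10/t^2})$ covers all $L(\mathbb F_r)$ with $1<r<\infty$; the case $r=\infty$ was obtained at the end of Section 6. This proves Theorem B. In particular $t=\sqrt{10/(n-1)}$ gives $L(\mathbb F_n)$ for $2\le n\le10$, which with the case $11\le n\le\infty$ proves Theorem A. So the set of $n$ for which $L(\mathbb F_n)$ is an HT core of some separable II$_1$ factor is $\{2,3,\dots\}\cup\{\infty\}$, and since HT cores are rigid cores, so is the set of $n$ for which it is a rigid core. $\blacksquare$
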